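\title{Local spectra of unilateral weighted shifts need not be disks}

\begin{abstract}
Let $S$ be a unilateral weighted shift with bounded positive weights on a Hilbert space and let $x$ be a nonzero vector. We ask whether the local spectrum $\sigma_S(x)$ is always the closed disk centered at $0$ whose radius is the local spectral radius $r_S(x)$. The answer is no: we give an explicit shift and vector with $1\notin\sigma_S(x)$ and $r_S(x)\ge2$. We then show that the sets that occur as $\sigma_S(x)$ are exactly the compact connected subsets of the plane that contain $0$, and we refine this statement in terms of the lower and upper growth rates of the products of the weights; the upper rate enters through logarithmic capacity. The method is to write the local resolvent as a sequence of polynomials in $1/\lambda$ and to prescribe these polynomials along blocks of large weights.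
\end{abstract}

\section{The question and the results}

Let $\mathcal H$ be a complex separable infinite-dimensional Hilbert space with orthonormal basis $(e_n)_{n\ge0}$. A \emph{unilateral weighted shift}, or \emph{shift} for short, is an operator
\[
Se_n=\omega_ne_{n+1}\qquad(n\ge0),
\]
where $(\omega_n)_{n\ge0}$ is a bounded sequence of positive weights; its norm is $\sup_n\omega_n$. Put $\beta_0=1$ and $\beta_n=\omega_0\omega_1\cdots\omega_{n-1}$, so that $S^ne_0=\beta_ne_n$. The numbers
\[
r_2(S)=\liminf_{n\to\infty}\beta_n^{1/n},\qquad r_3(S)=\limsup_{n\to\infty}\beta_n^{1/n}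
\]
are the slowest and the fastest exponential rates of growth of the orbit of $e_0$. We write $r(S)=\lim_n\|S^n\|^{1/n}$ for the spectral radius and $\Delta_r=\{\lambda\in\mathbb C:|\lambda|\le r\}$ for $r\ge0$; thus $\Delta_0=\{0\}$.

For $x\in\mathcal H$, the \emph{local resolvent set} $\rho_S(x)$ is the set of all $\lambda\in\mathbb C$ for which there are an open neighborhood $U$ of $\lambda$ and an analytic function $f:U\to\mathcal H$ with $(S-\mu)f(\mu)=x$ for all $\mu\in U$. It is open by definition. The \emph{local spectrum} of $S$ at $x$ is $\sigma_S(x)=\mathbb C\setminus\rho_S(x)$, and the \emph{local spectral radius} is $r_S(x)=\limsup_n\|S^nx\|^{1/n}$. Off the spectrum of $S$ the function $\mu\mapsto(S-\mu)^{-1}x$ solves the equation, so $\sigma_S(x)$ is the part of the spectrum that the single vector $x$ sees, just as $r_S(x)$ is the part of the growth of $\|S^n\|$ that $x$ sees. For $x=0$ the local spectrum is empty, and we always exclude this case.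

Several facts suggest that $\sigma_S(x)$ is a disk. It is known that $S$ has the single-valued extension property (an analytic solution of $(S-\mu)f(\mu)=0$ on an open set vanishes), that every $\sigma_S(x)$ with $x\ne0$ contains a closed disk centered at the origin, and that $\sigma_S(x)=\Delta_{r_3(S)}$ for every nonzero finite linear combination $x$ of the $e_n$. Moreover $r_S(x)=\max\{|\lambda|:\lambda\in\sigma_S(x)\}$ (Lemma~\ref{lem:radius}), so $\Delta_{r_S(x)}$ is the smallest disk centered at $0$ that contains $\sigma_S(x)$. Finally, there is a symmetry. For $|\zeta|=1$ the unitary $Ue_n=\zeta^ne_n$ satisfies $USU^{-1}=\zeta S$, so the spectrum of $S$ is invariant under rotations. The following question is posed in \cite{Bourhim}.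

\medskip
\noindent\textbf{Question.} \emph{Does $\sigma_S(x)=\Delta_{r_S(x)}$ hold for every shift $S$ and every nonzero $x\in\mathcal H$?}
\medskip

The symmetry is weaker than it looks. Applying $U$ to $(S-\mu)f(\mu)=x$ gives $(S-\mu/\zeta)\,\zeta Uf(\mu)=Ux$, whence $\sigma_S(Ux)=\zeta^{-1}\sigma_S(x)$. The rotation moves the vector along with the set, and it gives invariance of $\sigma_S(x)$ directly only when $Ux$ is a multiple of $x$, as for $x=e_k$. In fact the answer to the question is no.

\begin{theorem}\label{thm:counter}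
There are a shift $S$ and a vector $x\ne0$ with $1\in\rho_S(x)$ and $r_S(x)\ge2$. Hence $\sigma_S(x)\ne\Delta_{r_S(x)}$.
\end{theorem}

The example is explicit. The same mechanism, with Runge's theorem in place of an explicit polynomial, determines which sets are local spectra. For a compact set $K\ni0$ put
\[
G_K=\{0\}\cup\{1/\lambda:\lambda\in\mathbb C\setminus K\}.
\]
This is the complement of $K$ in the Riemann sphere $\hat{\mathbb C}$, read in the coordinate $u=1/\lambda$; it is an open subset of $\mathbb C$ that contains $0$. Logarithmic capacity, recalled in Section~\ref{sec:necessary}, is denoted by $\operatorname{cap}$.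

\begin{theorem}[necessary conditions]\label{thm:necessary}
Let $S$ be a shift, $x\ne0$ and $K=\sigma_S(x)$. Then:
\begin{enumerate}
\item[(i)] $K$ is compact, connected, and contains $\Delta_{r_2(S)}$ (in particular $0\in K$);
\item[(ii)] $r_3(S)\operatorname{cap}(L)\le1$ for every compact $L\subset G_K$.
\end{enumerate}
\end{theorem}

\begin{theorem}[realization]\label{thm:realize}
Let $K\subset\mathbb C$ be compact and connected with $0\in K$.
\begin{enumerate}
\item[(A)] If $a>0$ and $\Delta_a\subset K$, there are a shift $S$ and $x\ne0$ with $r_2(S)=r_3(S)=a$ and $\sigma_S(x)=K$.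
\item[(B)] If $b\ge0$ and $b\operatorname{cap}(L)\le1$ for every compact $L\subset G_K$, there are a shift $S$ and $x\ne0$ with $r_2(S)=0$, $r_3(S)=b$ and $\sigma_S(x)=K$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:classify}
Say that $K\subset\mathbb C$ \emph{occurs} if $K=\sigma_S(x)$ for some shift $S$ and some $x\ne0$.
\begin{enumerate}
\item[(a)] $K$ occurs if and only if $K$ is compact, connected and contains $0$.
\item[(b)] Given $a\ge0$, $K$ occurs with $r_2(S)=r_3(S)=a$ if and only if $K$ is compact, connected and contains $\Delta_a$.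
\item[(c)] Given $b\ge0$, $K$ occurs with $r_2(S)=0$ and $r_3(S)=b$ if and only if $K$ is compact, connected, contains $0$, and $b\operatorname{cap}(L)\le1$ for all compact $L\subset G_K$.
\end{enumerate}
\end{corollary}

\begin{corollary}\label{cor:spike}
For all $0\le a<R$ there are a shift $S$ and $x\ne0$ with $r_2(S)=r_3(S)=a$, $r_S(x)=R$ and $\sigma_S(x)=\Delta_a\cup[0,R]$. So the disk of radius $r_2(S)$ in Theorem~\ref{thm:necessary} cannot be enlarged, even when $r_2(S)=r_3(S)$.
\end{corollary}

\begin{corollary}\label{cor:positive}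
If $x\neq0$ and $r_S(x)=r_2(S)$, then $\sigma_S(x)=\Delta_{r_S(x)}$. In particular this holds for all $x\ne0$ if $r_2(S)=r(S)$.
\end{corollary}

For the unweighted shift, $\omega_n=1$, we have $r_2(S)=r(S)=1$, so all its local spectra at nonzero vectors are the closed unit disk.

Section~\ref{sec:coordinates} turns the question into one about polynomials. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}, Section~\ref{sec:necessary} proves Theorem~\ref{thm:necessary}, Sections~\ref{sec:tools} and~\ref{sec:realize} prove Theorem~\ref{thm:realize}, and Section~\ref{sec:corollaries} derives the corollaries.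

\section{The local resolvent in coordinates}\label{sec:coordinates}

Write $x=\sum x_ne_n$ and $f=\sum f_ne_n$. Comparing coordinates, $(S-\lambda)f=x$ means
\begin{equation}\label{eq:coord}
-\lambda f_0=x_0,\qquad \omega_nf_n-\lambda f_{n+1}=x_{n+1}\quad(n\ge0).
\end{equation}
For $\lambda\ne0$ this system is triangular and has exactly one solution among all sequences. In the variable $u=1/\lambda$ the solution is $f_n=F_n(u)$, where the polynomials $F_n=F_n^x$ are defined by
\begin{equation}\label{eq:rec}
F_0(u)=-x_0u,\qquad F_{n+1}(u)=u\bigl(\omega_nF_n(u)-x_{n+1}\bigr).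
\end{equation}
The polynomial $F_n$ is linear in $x$ and depends only on $\omega_0,\dots,\omega_{n-1}$ and $x_0,\dots,x_n$. It vanishes at $0$, so by \eqref{eq:rec} the coefficient of $u$ in $F_n$ is $-x_n$. Since $\omega_n\beta_n=\beta_{n+1}$, induction on $n$ gives
\begin{equation}\label{eq:closed}
F_n(u)=-\sum_{k=0}^n x_k\frac{\beta_n}{\beta_k}\,u^{n-k+1}=-\beta_nu^{n+1}\sum_{k=0}^n\frac{x_k}{\beta_k}\,u^{-k}.
\end{equation}
(Here and below, positivity of the weights allows us to divide by $\beta_k$.) The only issue is whether the formal solution lies in $\mathcal H$, so we put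
\[
\Phi(u)=\sum_{n\ge0}|F_n(u)|^2\in[0,\infty].
\]

\begin{lemma}\label{lem:resolvent}
Let $x\in\mathcal H$.
\begin{enumerate}
\item[(a)] If $\lambda_0\ne0$, then $\lambda_0\in\rho_S(x)$ if and only if $\Phi$ is bounded in a neighborhood of $1/\lambda_0$. The function $f(\lambda)=\sum_nF_n(1/\lambda)e_n$ is analytic on $\rho_S(x)\setminus\{0\}$, and $f(\lambda)$ is the only solution of $(S-\lambda)f(\lambda)=x$.
\item[(b)] If $x\ne0$, then $0\in\sigma_S(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $g$ is analytic near $\lambda_0$ and $(S-\lambda)g(\lambda)=x$, then $g(\lambda)$ has coordinates $F_n(1/\lambda)$. So $g=f$ near $\lambda_0$, and $\Phi(1/\lambda)=\|g(\lambda)\|^2$ is bounded near $\lambda_0$. Conversely, let $\Phi(1/\lambda)\le C^2$ on an open neighborhood $U\not\ni0$ of $\lambda_0$. Then $f(\lambda)\in\mathcal H$ for $\lambda\in U$, and $(S-\lambda)f(\lambda)=x$ because the coordinates agree. For $y\in\mathcal H$ let $y^{(N)}$ be its projection on the span of $e_0,\dots,e_N$. The functions $\langle f(\cdot),y^{(N)}\rangle$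 are analytic on $U$ and differ from $\langle f(\cdot),y\rangle$ by at most $C\|y-y^{(N)}\|$, so $\langle f(\cdot),y\rangle$ is analytic. A weakly analytic function with values in a Hilbert space is analytic, so $\lambda_0\in\rho_S(x)$.

(b) Let $g$ be analytic near $0$ with $(S-\mu)g(\mu)=x$. By \eqref{eq:coord}, $g_0(\mu)=-x_0/\mu$ for $\mu\ne0$; since $g_0$ is bounded near $0$, $x_0=0$ and $g_0\equiv0$. If $g_n\equiv0$, then $g_{n+1}(\mu)=-x_{n+1}/\mu$, and the same argument gives $x_{n+1}=0$ and $g_{n+1}\equiv0$. Hence $x=0$.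
\end{proof}

\begin{lemma}\label{lem:radius}
If $x\ne0$, then $r_S(x)=\max\{|\lambda|:\lambda\in\sigma_S(x)\}$ and $r_2(S)\le r_3(S)\le r_S(x)\le r(S)$.
\end{lemma}

\begin{proof}
For $|\lambda|>r_S(x)$ the series $g(\lambda)=-\sum_nS^nx\,\lambda^{-n-1}$ converges locally uniformly, and $(S-\lambda)g(\lambda)=x$ by telescoping. So $\sigma_S(x)$ is a closed subset of $\Delta_{r_S(x)}$, nonempty by Lemma~\ref{lem:resolvent}(b); let $m\le r_S(x)$ be the maximum of $|\lambda|$ on it. The function $f$ of Lemma~\ref{lem:resolvent}(a) is analytic for $|\lambda|>m$ and equals $g$ for large $|\lambda|$ by uniqueness. Hence $S^nx=-\frac1{2\pi i}\oint_{|\lambda|=r}\lambda^nf(\lambda)\,d\lambda$ for every $r>m$, so $\|S^nx\|\le r^{n+1}\max_{|\lambda|=r}\|f(\lambda)\|$ and $r_S(x)\le r$. Thus $r_S(x)=m$.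

If $x_k\ne0$, the $e_{n+k}$-coordinate of $S^nx$ gives $\|S^nx\|\ge|x_k|\beta_{n+k}/\beta_k$; taking $n$-th roots along a sequence with $\beta_{n+k}^{1/(n+k)}\to r_3(S)$ yields $r_S(x)\ge r_3(S)$. The last inequality follows from $\|S^nx\|\le\|S^n\|\,\|x\|$.
\end{proof}

\begin{example}\label{ex:finite}
Let $x\ne0$ with $x_n=0$ for $n>M$, and let $Y(\lambda)=\sum_{k\le M}(x_k/\beta_k)\lambda^k$, a nonzero polynomial. By \eqref{eq:closed}, $F_n(1/\lambda)=-\beta_n\lambda^{-n-1}Y(\lambda)$ for $n\ge M$. By the root test, $\Phi(1/\lambda)$ is locally bounded for $|\lambda|>r_3(S)$ and infinite for $0<|\lambda|<r_3(S)$, except at the finitely many zeros of $Y$. So $\sigma_S(x)=\Delta_{r_3(S)}$, and $r_S(x)=r_3(S)$ by Lemma~\ref{lem:radius}.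
\end{example}

In this example finitely many coordinates of $x$ cancel the growth of $F_n$ at finitely many points, which is invisible to $\sigma_S(x)$. With infinitely many coordinates the cancellation can be spread over an open set. The next section shows how.

\section{Blocks of large weights and the counterexample}\label{sec:counter}

Two identities control the polynomials $F_n$ along a block of indices. The first says how much of $F_t$ can be prescribed. Splitting the first sum in \eqref{eq:closed} at $k=N<t$ gives
\begin{equation}\label{eq:forward}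
F_t=\frac{\beta_t}{\beta_N}\,u^{t-N}F_N-\sum_{n=N+1}^t x_n\frac{\beta_t}{\beta_n}\,u^{t-n+1}.
\end{equation}
The first term is \emph{inherited} from the indices up to $N$. As $x_{N+1},\dots,x_t$ vary, the sum runs through all of $\mathcal P_{t-N}$, where $\mathcal P_D$ denotes the space of polynomials of degree at most $D$ that vanish at $0$. The second identity recovers the earlier polynomials from $F_t$.

\begin{lemma}\label{lem:backward}
Let $0\le m\le t$ and $\omega_n=W$ for $t-m\le n<t$. If $F_t=\sum_{h\ge1}P_hu^h$, then for $0\le s\le m$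
\[
F_{t-s}(u)=(Wu)^{-s}\sum_{h>s}P_hu^h,\qquad x_{t-s}=-W^{-s}P_{s+1}.
\]
\end{lemma}

\begin{proof}
For $t-m\le n<t$, \eqref{eq:rec} gives $F_n=(Wu)^{-1}(F_{n+1}+x_{n+1}u)$, and $-x_{n+1}u$ is the linear term of $F_{n+1}$. So $F_n$ is obtained from $F_{n+1}$ by deleting the linear term and dividing by $Wu$. Induction on $s$ gives the first formula, and the coefficient of $u$ in it gives the second.
\end{proof}

Thus if $W$ is large, each step backward from $t$ gains a factor $W^{-1}$, both in $F_n$ and in $x_n$.

\subsection*{One block by hand}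
Take $\omega_0=\omega_1=\omega_2=16$ and first $x=-\frac1{256}e_0$. Then $S^3x=-16e_3$, and $F_3=16u^4$ is large near $u=1$. Now add two coordinates: $x=-\frac1{256}e_0+\frac18e_1-e_2$. The $e_3$-coordinate of $S^3x$ is still $-16$, but \eqref{eq:rec} gives
\[
F_0=\frac{u}{256},\qquad F_1=\frac{u^2-2u}{16},\qquad F_2=u(1-u)^2,\qquad F_3=\bigl(4u(1-u)\bigr)^2 .
\]
All four polynomials are small near $u=1$, for two different reasons: $F_3$ and $F_2$ contain the factor $(1-u)^2$, while $F_1$ and $F_0$ have lost this factor but have been divided by powers of $16$. The leading coefficient $16=2^4$ of $F_3$ records the growth of the orbit of $x$. If the next weight $\omega_3$ is tiny, then $F_4=\omega_3uF_3$ and its successors are negligible, and a new block can start afresh.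

To repeat this with longer and longer blocks we need polynomials $Q_j$ whose leading coefficient grows like $2^{\deg Q_j}$ (to force $r_S(x)\ge2$), which are small near $u=1$ (to force $1\in\rho_S(x)$), and whose coefficients $c_h$ make $\sum_h|c_h|16^{-h}$ small (to keep $x$ in $\mathcal H$, by Lemma~\ref{lem:backward}). The powers of $4u(1-u)$ have all three properties.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
For $j\ge1$ let block $j$ consist of the $2j$ consecutive indices from $a_j=j(j-1)$ to $t_j=j(j+1)-1$; thus $a_1=0$ and $a_{j+1}=t_j+1$. Put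
\[
\omega_n=16\quad(a_j\le n<t_j),\qquad\omega_{t_j}=17^{-2j-3}.
\]
Let $Q_j(u)=(4u(1-u))^j=\sum_hc^{(j)}_hu^h$, so that $|c^{(j)}_h|=4^j\binom j{h-j}$ for $j\le h\le2j$ and $c^{(j)}_h=0$ otherwise; hence $\sum_h|c_h^{(j)}|r^h=(4r(1+r))^j$ for $r\ge0$. Define
\[
x^{(j)}=-\sum_{s=0}^{2j-1}16^{-s}c^{(j)}_{s+1}\,e_{t_j-s},\qquad x=\sum_{j\ge1}x^{(j)}.
\]
(The block worked by hand is block $2$, with indices lowered by $2$.) Since
\[
\|x^{(j)}\|\le16\sum_h|c^{(j)}_h|16^{-h}=16\Bigl(4\cdot\frac1{16}\cdot\frac{17}{16}\Bigr)^j=16\Bigl(\frac{17}{64}\Bigr)^j,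
\]
the series converges in $\mathcal H$, and $x\ne0$ because $x_0=\frac14$.

\emph{The local spectral radius.} As $t_j-a_j=2j-1$, the $e_{t_j}$-coordinate of $S^{2j-1}x$ is $16^{2j-1}x_{a_j}=-c^{(j)}_{2j}$, of modulus $4^j$. So $\|S^{2j-1}x\|^{1/(2j-1)}\ge4^{j/(2j-1)}>2$ for all $j$, and $r_S(x)\ge2$.

\emph{The point $1$.} We bound $\Phi$ on the disk $V=\{u:|u-1|<\frac1{16}\}$, where $15<16|u|<17$ and
\[
|4u(1-u)|\le4\cdot\frac{17}{16}\cdot\frac1{16}=\frac{17}{64}<\frac35,\qquad 4|u|(1+|u|)\le4\cdot\frac{17}{16}\cdot\frac{33}{16}<9 .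
\]
Let $F^{(j)}_n$ be the polynomials \eqref{eq:rec} for the vector $x^{(j)}$. They vanish for $n<a_j$. By \eqref{eq:closed}, $F^{(j)}_{t_j}=\sum_s16^{-s}c^{(j)}_{s+1}16^su^{s+1}=Q_j$.

Inside block $j$, Lemma~\ref{lem:backward} gives $F^{(j)}_{t_j-s}=(16u)^{-s}\sum_{h>s}c^{(j)}_hu^h$ for $0\le s\le2j-1$. If $s\le j-1$, the sum is all of $Q_j(u)$, so $|F^{(j)}_{t_j-s}|\le15^{-s}(3/5)^j$ on $V$. If $j\le s\le2j-1$, the cancellation is lost and we only know that the sum is at most $(4|u|(1+|u|))^j<9^j$; but now the factor in front wins, and $|F^{(j)}_{t_j-s}|\le15^{-s}9^j=15^{-(s-j)}(3/5)^j$. The sum of $|F_n^{(j)}|^2$ over block $j$ is therefore at most $2\cdot\frac{225}{224}(3/5)^{2j}<3\,(3/5)^{2j}$.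

After block $j$, \eqref{eq:forward} gives $F^{(j)}_n=(\beta_n/\beta_{t_j})u^{n-t_j}Q_j$ for $n>t_j$. With $\gamma_n=(17/16)^n\beta_n$ this yields $|F^{(j)}_n|\le(\gamma_n/\gamma_{t_j})|Q_j|$ on $V$. Inside a block $\gamma_n$ is multiplied by $17$ at each step, and the small weight is chosen to pay in advance for the $2i+1$ such steps of block $i+1$:
\begin{equation}\label{eq:gamma}
\frac{\gamma_{t_{i+1}}}{\gamma_{t_i}}=\frac{17}{16}\,17^{-2i-3}\cdot17^{2i+1}=\frac1{272},\qquad \gamma_{t_i-s}=17^{-s}\gamma_{t_i}\quad(0\le s\le2i-1).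
\end{equation}
The sum of $\gamma_n$ over block $i$ is at most $\frac{17}{16}\gamma_{t_i}$, so $\sum_{n>t_j}\gamma_n/\gamma_{t_j}\le\frac{17}{16}\sum_{l\ge1}272^{-l}<1$. Hence $\sum_{n>t_j}|F^{(j)}_n|\le|Q_j|\le(3/5)^j$ on $V$, and this also bounds the $\ell^2$-norm of the tail.

Altogether $(\sum_n|F^{(j)}_n|^2)^{1/2}\le(\sqrt3+1)(3/5)^j\le3\,(3/5)^j$ on $V$. By linearity $F_n=\sum_jF^{(j)}_n$, a finite sum for each $n$, and the triangle inequality in $\ell^2$ gives $\Phi^{1/2}\le3\sum_j(3/5)^j<\infty$ on $V$. By Lemma~\ref{lem:resolvent}(a), $1/u\in\rho_S(x)$ for all $u\in V$; in particular $1\in\rho_S(x)$, while $1\in\Delta_{r_S(x)}$.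
\end{proof}

\begin{remark}
By \eqref{eq:gamma}, $|\log\gamma_n|=O(j)$ on block $j$, where $n\ge j(j-1)$. So $\gamma_n^{1/n}\to1$ and $r_2(S)=r_3(S)=16/17$. By Theorem~\ref{thm:necessary}, $\sigma_S(x)\supset\Delta_{16/17}$, so the disk $V$, whose closure contains $17/16$, cannot be replaced by a larger disk centered at $1$.
\end{remark}

\section{What every local spectrum satisfies}\label{sec:necessary}

We first recall what is needed about capacity. Let $L\subset\mathbb C$ be compact and nonempty, and write $\|q\|_L=\max_L|q|$. For $m\ge2$, a \emph{Fekete $m$-tuple} is a point $(w_1,\dots,w_m)\in L^m$ that maximizes $\prod_{i<k}|w_i-w_k|^{2/(m(m-1))}$, and $T_m(u)=\prod_i(u-w_i)$ is a \emph{Fekete polynomial} of degree $m$. By the Fekete--Szeg\H{o} theorem \cite[Theorem 5.5.2]{Ransford} these maxima converge to $\operatorname{cap}(L)$ as $m\to\infty$, and the reader may take this as the definition. We use two facts.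
\begin{enumerate}
\item[(C1)] If $q$ is a polynomial of degree $d\ge1$ with leading coefficient $\alpha$, then $\|q\|_L\ge|\alpha|\operatorname{cap}(L)^d$ \cite[Theorem 5.5.4]{Ransford}.
\item[(C2)] The monic polynomials $T_m$ have their zeros in $L$, and $\limsup_m\|T_m\|_L^{1/m}\le\operatorname{cap}(L)$ \cite[Theorems 5.5.2 and 5.5.4]{Ransford}.
\end{enumerate}
So $\operatorname{cap}(L)$ measures how small a monic polynomial of large degree can be on $L$. Capacity is monotone, since the maxima above increase with $L$. A closed disk with center $c$ and radius $r$ has capacity $r$: (C1) for $q=u-c$ gives $\operatorname{cap}\le r$, and Cauchy's estimate $\|T_m\|_L\ge r^m$ for the leading coefficient together with (C2) gives $\operatorname{cap}\ge r$.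

\begin{proof}[Proof of Theorem~\ref{thm:necessary}]
By Lemmas~\ref{lem:resolvent}(b) and~\ref{lem:radius}, $K$ is compact and contains $0$.

\emph{The disk.} The polynomial $Y$ of Example~\ref{ex:finite} becomes a power series, and $r_2(S)$ is a lower bound for its radius of convergence. Suppose $\lambda_0\in\rho_S(x)$ and $0<|\lambda_0|<r<r_2(S)$. For large $n$ we have $\beta_n\ge r^n$, hence $|x_n/\beta_n|\le\|x\|r^{-n}$, and $Y(\lambda)=\sum_k(x_k/\beta_k)\lambda^k$ converges for $|\lambda|<r$. By \eqref{eq:closed} its $n$-th partial sum is $-\lambda^{n+1}F_n(1/\lambda)/\beta_n$. By Lemma~\ref{lem:resolvent}(a) there are $C$ and a neighborhood of $\lambda_0$ in $\{0<|\lambda|<r\}$ on which $|F_n(1/\lambda)|\le C$ for all $n$; there the partial sums are at most $C|\lambda|(|\lambda|/r)^n\to0$. So $Y$ vanishes on an open set, all its coefficients vanish, and $x=0$, a contradiction. Thus $K$ contains $\{0<|\lambda|<r_2(S)\}$; being closed and containing $0$, it contains $\Delta_{r_2(S)}$.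

\emph{Connectedness.} A piece of $K$ away from $0$ can be surrounded by points of $\rho_S(x)$, and the maximum principle then fills it in. Suppose $K=A\cup B$ with $A,B$ compact, disjoint and nonempty, and $0\in A$. Let $\Omega=\{\lambda:\operatorname{dist}(\lambda,B)<\eta\}$ with $0<\eta<\operatorname{dist}(A,B)$. Then $\Omega$ is bounded and open, $0\notin\overline\Omega$, and $\partial\Omega$ is a compact subset of $\rho_S(x)$. By Lemma~\ref{lem:resolvent}(a) and compactness, $\Phi(1/\lambda)\le C^2$ on $\partial\Omega$. For $N\ge0$ and $y_0,\dots,y_N\in\mathbb C$ with $\sum|y_n|^2=1$, the function $\sum_{n\le N}y_nF_n(1/\lambda)$ is analytic near $\overline\Omega$ (because $0\notin\overline\Omega$) and bounded by $C$ on $\partial\Omega$, hence on $\Omega$. Taking the supremum over $y$ and then over $N$ gives $\Phi(1/\lambda)\le C^2$ on $\Omega$. So $\Omega\subset\rho_S(x)$, which contradicts $\emptyset\ne B\subset\Omega$.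

\emph{Capacity.} The leading coefficient of $F_n$ is proportional to $\beta_n$, so a bound for $F_n$ on $L$ bounds $\beta_n$. Let $L\subset G_K$ be compact and nonempty. By Lemma~\ref{lem:resolvent}(a), $\Phi$ is locally bounded on $G_K\setminus\{0\}$. For $|\lambda|\ge2\|S\|$, uniqueness gives $\Phi(1/\lambda)=\|(S-\lambda)^{-1}x\|^2\le\|x\|^2/\|S\|^2$, and $\Phi(0)=0$, so $\Phi$ is bounded near $0$ as well. Hence $\Phi\le C^2$ on $L$ for some $C$. Let $k$ be the first index with $x_k\ne0$. By \eqref{eq:closed}, for $n\ge k$ the polynomial $F_n$ has degree $n-k+1$ and leading coefficient $-\beta_nx_k/\beta_k$, so (C1) gives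
\[
\beta_n\,|x_k|\,\beta_k^{-1}\operatorname{cap}(L)^{n-k+1}\le C .
\]
Taking $n$-th roots and the upper limit yields $r_3(S)\operatorname{cap}(L)\le1$.
\end{proof}

\section{Tools for the realization}\label{sec:tools}

Fix a compact connected set $K\ni0$ and write $G=G_K$. By Lemma~\ref{lem:resolvent} we must make $\Phi$ locally bounded on $G$ and unbounded near every point of $\mathbb C\setminus G$. We shall build $\omega_n$ and $x_n$ in stages ending at indices $n_1<n_2<\cdots$, so that $F_{n_j}$ is small on a large compact subset $L_j$ of $G$ and large at a point $\xi_j\notin G$. A polynomial that is small on $L_j$ is small on the holes of $L_j$, by the maximum principle, so the sets $L_j$ must have no holes. This is the one place where the connectedness of $K$ is used.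

\begin{lemma}\label{lem:exhaust}
There are $\delta>0$ and compact sets $L_1\subset L_2\subset\cdots$ with $\Delta_\delta\subset L_1$, $L_j\subset\operatorname{int}L_{j+1}$, $\bigcup_jL_j=G$, and $\mathbb C\setminus L_j$ connected.
\end{lemma}

\begin{proof}
Let $M_j=\{u:|u|\le j,\ \operatorname{dist}(u,\mathbb C\setminus G)\ge1/j\}$, where the distance to the empty set is $\infty$. These are compact subsets of $G$ with $M_j\subset\operatorname{int}M_{j+1}$ and $\bigcup M_j=G$. Let $U_j$ be the unbounded component of $\mathbb C\setminus M_j$ and $L_j=\mathbb C\setminus U_j$, the union of $M_j$ with the bounded components of its complement. Then $L_j$ is compact, contains $M_j$, and has connected complement.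

The set $E=\hat{\mathbb C}\setminus G=\{1/\lambda:\lambda\in K\}$, with $1/0=\infty$, is connected, contains $\infty$ and misses $M_j$. The open set $\hat{\mathbb C}\setminus M_j$ is the disjoint union of the open set $U_j\cup\{\infty\}$ and the bounded components, which are open. So $E\subset U_j\cup\{\infty\}$, that is, $L_j\subset G$.

The set $U_{j+1}$ is connected, unbounded and misses $M_j$, so $U_{j+1}\subset U_j$ and $L_j\subset L_{j+1}$. Now $M_j\subset\operatorname{int}M_{j+1}$, and each bounded component of $\mathbb C\setminus M_j$ is an open subset of $L_{j+1}$; hence $L_j\subset\operatorname{int}L_{j+1}$. Finally $0\in\operatorname{int}L_j$ for large $j$; discard the earlier sets and re-index.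
\end{proof}

Put $R_j=\max_{L_j}|u|$ and $W=4/\delta$. The next lemma replaces the explicit estimates inside a block of Section~\ref{sec:counter}. A polynomial that is small on $\Delta_\delta$ has coefficients $P_h$ that may grow like $\delta^{-h}$; the weight $W$ is chosen to beat this rate. It is essential that $W$ depends on $\delta$ only, since the weights must stay bounded.

\begin{lemma}\label{lem:block}
Let $0\le m\le t$, let $\omega_n=W$ for $t-m\le n<t$, and let $|F_t|\le\varepsilon$ on a compact set $L\supset\Delta_\delta$. Then for $0\le s\le m$ we have $|F_{t-s}|\le2^{-s}\varepsilon$ on $L$ and $|x_{t-s}|\le4^{-s}\varepsilon/\delta$. Consequently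
\[
\sum_{n=t-m}^t|F_n|^2\le2\varepsilon^2\ \text{ on }L,\qquad\sum_{n=t-m}^t|x_n|^2\le2\varepsilon^2\delta^{-2}.
\]
\end{lemma}

\begin{proof}
Write $F_t=\sum_{h\ge1}P_hu^h$. Cauchy's estimate on $\Delta_\delta$ gives $|P_h|\le\varepsilon\delta^{-h}$. By Lemma~\ref{lem:backward}, $|x_{t-s}|=W^{-s}|P_{s+1}|\le(W\delta)^{-s}\varepsilon/\delta=4^{-s}\varepsilon/\delta$, and $F_{t-s}=(Wu)^{-s}\bigl(F_t-\sum_{h=1}^sP_hu^h\bigr)$. For $u\in L$ with $|u|\ge\delta$ we have $|u|^{h-s}\le\delta^{h-s}$ for $h\le s$, so
\[
|F_{t-s}(u)|\le(W\delta)^{-s}\varepsilon+W^{-s}\sum_{h=1}^s\varepsilon\,\delta^{-h}\delta^{h-s}=(1+s)4^{-s}\varepsilon\le2^{-s}\varepsilon .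
\]
This holds on the circle $|u|=\delta$, hence for $|u|<\delta$ by the maximum principle. The last two bounds follow from $\sum_s4^{-s}\le2$.
\end{proof}

If $G\ne\mathbb C$, fix a countable dense subset $X$ of $\mathbb C\setminus G$ and a sequence $(\xi_j)_{j\ge1}$ in $X$ that takes each value of $X$ infinitely often. If $G=\mathbb C$, that is $K=\{0\}$, all conditions on $\xi_j$ below are void. Recall Runge's theorem: if $L\subset\mathbb C$ is compact with connected complement, every function analytic on a neighborhood of $L$ is a uniform limit on $L$ of polynomials.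

\begin{lemma}\label{lem:runge}
For each $j$ there is a polynomial $Q_j$ with $Q_j(0)=0$ and the following property: if $v_0$ is a polynomial with $|v_0|\le2^{-j-1}$ on $L_j$, then one of $v=v_0$ and $v=v_0+Q_j$ satisfies
\begin{equation}\label{eq:checkpoint}
|v|\le2^{-j}\ \text{ on }L_j,\qquad|v(\xi_j)|\ge j .
\end{equation}
\end{lemma}

\begin{proof}
If $G=\mathbb C$ take $Q_j=0$. Otherwise $\xi_j\notin L_j$, and the complement of $L_j\cup\{\xi_j\}$ is a connected open set minus a point, hence connected. Runge's theorem, applied to the function equal to $0$ near $L_j$ and to $3j$ near $\xi_j$, gives a polynomial $\tilde Q$ with $|\tilde Q|\le2^{-j-2}$ on $L_j$ and $|\tilde Q(\xi_j)-3j|\le2^{-j-2}$. Since $0\in L_j$, the polynomial $Q_j=\tilde Q-\tilde Q(0)$ satisfies $|Q_j|\le2^{-j-1}$ on $L_j$ and $|Q_j(\xi_j)|\ge3j-2^{-j-1}\ge2j$. Both candidates are bounded by $2^{-j}$ on $L_j$, and they cannot both have modulus less than $j$ at $\xi_j$, because their difference there has modulus at least $2j$.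
\end{proof}

The point of the alternative is that we have no control of $v_0$ at $\xi_j$, and need none.

\begin{lemma}\label{lem:criterion}
Let $S$ be a shift and $x\in\mathcal H$, $x\ne0$. Suppose that $\Phi$ is bounded on every $L_i$ and that for every $j$ there is an index $n_j$ with $|F_{n_j}(\xi_j)|\ge j$. Then $\sigma_S(x)=K$.
\end{lemma}

\begin{proof}
If $\lambda\notin K$, then $1/\lambda\in L_i\subset\operatorname{int}L_{i+1}$ for some $i$, so $\lambda\in\rho_S(x)$ by Lemma~\ref{lem:resolvent}(a). Also $0\in\sigma_S(x)$. If $\lambda\in K\setminus\{0\}$, then $1/\lambda\in\mathbb C\setminus G$, so every neighborhood of $1/\lambda$ contains some $\xi\in X$. Since $\xi_j=\xi$ for infinitely many $j$, and $\Phi(\xi)\ge j^2$ for these $j$, we have $\Phi(\xi)=\infty$. So $\lambda\in\sigma_S(x)$.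
\end{proof}

\section{Proof of Theorem~\ref{thm:realize}}\label{sec:realize}

In both parts we start with $n_0=0$, $x_0=1$, $F_0=-u$. At the beginning of stage $j\ge1$ we put $N=n_{j-1}$; the weights $\omega_n$ for $n<N$ and the coordinates $x_n$ for $n\le N$ are already defined, and with them $F_N$. Stage $j$ chooses $t=n_j>N$, the weights $\omega_n$ for $N\le n<t$ and the coordinates $x_n$ for $N<n\le t$ so that $v=F_t$ satisfies \eqref{eq:checkpoint}. In view of \eqref{eq:forward} and Lemma~\ref{lem:runge}, the difficulty is the inherited term $(\beta_t/\beta_N)u^{t-N}F_N$. It must be made small on $L_j$, although $F_N$ is known to be small only on $L_{j-1}$, and the device of Section~\ref{sec:counter}, a tiny weight, is restricted by the prescribed values of $r_2(S)$ and $r_3(S)$.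

\subsection*{Part (A): waiting}
Since $\Delta_a\subset K$, we have $G\subset\{|u|<1/a\}$, so $aR_j<1$ for all $j$; this is where the hypothesis is used. Multiplication by $au$ is thus a contraction on $L_j$, and a long gap with weights $a$ and zero coordinates damps the inherited term. A long gap also makes the weights $W$ rare, so that they do not affect $\lim\beta_n^{1/n}$. Note that $\delta<1/a$, so $W>a$.

\emph{Stage $j$.} Let $\ell=\ell_j=\max(1,\deg Q_j)$, let $g=g_j\ge1$ be an integer to be chosen, and put $t=N+g+\ell$,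
\[
\omega_n=a\ \ (N\le n<N+g),\qquad\omega_n=W\ \ (N+g\le n<t),\qquad x_n=0\ \ (N<n\le N+g).
\]
Then $F_{N+k}=(au)^kF_N$ for $0\le k\le g$. By \eqref{eq:forward} with $N+g$ in place of $N$, the coordinates $x_{N+g+1},\dots,x_t$ can be chosen so that $F_t$ is any element of $v_0+\mathcal P_\ell$, where $v_0=(Wu)^\ell(au)^gF_N$. We have $\|v_0\|_{L_j}\le(aR_j)^g(WR_j)^\ell\|F_N\|_{L_j}$, and only the first factor depends on $g$. Choose $g$ so large that $\|v_0\|_{L_j}\le2^{-j-1}$ and $g_j\ge j(\ell_1+\dots+\ell_j)$. Since $Q_j\in\mathcal P_\ell$, we can make $F_t$ equal to the polynomial $v$ of Lemma~\ref{lem:runge}.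

\emph{The local spectrum.} The weights take the values $a$ and $W$. By Lemma~\ref{lem:block} with $m=\ell-1$, $L=L_j$ and $\varepsilon=2^{-j}$, the indices $N+g<n\le t$ contribute at most $2\cdot4^{-j}\delta^{-2}$ to $\sum|x_n|^2$ and at most $2\cdot4^{-j}$ to $\Phi$ on $L_j$. The gaps contribute nothing to $\sum|x_n|^2$, so $x\in\mathcal H$, and $x_0=1$. Fix $i$ and let $j>i$. On $L_i\subset L_{j-1}$ we have $|F_N|=|F_{n_{j-1}}|\le2^{-(j-1)}$, so the gap of stage $j$ contributes at most $4^{-(j-1)}\sum_{k\ge1}(aR_i)^{2k}\le4^{-(j-1)}/(1-(aR_i)^2)$ to $\Phi$ on $L_i$. The stages $j>i$ therefore contribute a bounded sum on $L_i$, and the remaining terms are finitely many polynomials. So $\Phi$ is bounded on $L_i$, and Lemma~\ref{lem:criterion} gives $\sigma_S(x)=K$.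

\emph{The growth rates.} We have $\beta_n=a^n(W/a)^{\nu_n}$, where $\nu_n$ is the number of weights $W$ among $\omega_0,\dots,\omega_{n-1}$. Let $n_{j-1}<n\le n_j$ with $j\ge2$. If $n\le n_{j-1}+g_j$, then $\nu_n=\ell_1+\dots+\ell_{j-1}\le g_{j-1}/(j-1)\le n/(j-1)$. Otherwise $n>g_j$ and $\nu_n\le\ell_1+\dots+\ell_j\le g_j/j\le n/j$. So $\nu_n/n\to0$ and $\beta_n^{1/n}\to a$. This proves (A).

\subsection*{Part (B): dividing by a Fekete polynomial}
Now $\beta_t$ must be as large as about $b^t$ at the ends of the stages, while $bR_j$ may exceed $1$; then the inherited term, which has leading coefficient $-\beta_t$ and contains a high power $u^D$, is not small on $L_j$. But only its coefficients in degrees above $D$ are forced. We use the free coefficients to replace $u^{D-1}$, of size $R_j^{D-1}$, by a Fekete polynomial, of size about $\operatorname{cap}(L_j)^{D-1}$. This requires the block of weights $W$ to fill almost the whole stage, and a single small weight at its start restores the value of $\beta_t$. That weight makes $r_2(S)=0$.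

Since $L_j\supset\Delta_\delta$, we have $\operatorname{cap}(L_j)\ge\delta$. Choose $b_j>0$ with $b_j\to b$ and $b_j\operatorname{cap}(L_j)<1$: if $b>0$ take $b_j=b(1-\frac1{j+1})$, which works by the hypothesis on $b$, and if $b=0$ take $b_j=\min(\frac1j,\frac1{2\operatorname{cap}(L_j)})$. Then $b_j<1/\delta<W$.

\emph{Stage $j$.} By \eqref{eq:closed}, $F_N=-\beta_N\Psi$ with $\Psi=\sum_{k=1}^{N+1}\psi_ku^k$ and $\psi_{N+1}=x_0/\beta_0=1$. Let $D\ge\max(3,\deg Q_j)$ be an integer to be chosen, and put $t=N+D$,
\[
\omega_n=W\ \ (N<n<t),\qquad\omega_N=\frac{b_j^{\,t}\,W^{-(D-1)}}{\beta_N},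
\]
so that $\beta_t=b_j^{\,t}$. By \eqref{eq:forward}, the coordinates $x_{N+1},\dots,x_t$ can be chosen so that $F_t$ is any element of $-\beta_tu^D\Psi+\mathcal P_D$; call such polynomials \emph{admissible}.

Let $T=T_{D-1}$ be a Fekete polynomial of $L_j$ of degree $D-1$, written as $T=\sum_{i\ge0}\tau_iu^{D-1-i}$ with $\tau_0=1$ and $\tau_i=0$ for $i\ge D$. Up to sign, $\tau_i$ is the $i$-th elementary symmetric function of $D-1$ points of modulus at most $R_j$, so $|\tau_i|\le\binom{D-1}iR_j^i\le(DR_j)^i$. We perform the long division of $u^D\Psi$ by $uT$, stopping before the constant term of the quotient: define $A=\sum_{k=1}^{N+1}A_ku^k$ recursively for $k=N+1,N,\dots,1$ by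
\[
A_k=\psi_k-\sum_{i=1}^{N+1-k}\tau_iA_{k+i}.
\]
For $1\le k\le N+1$ the coefficient of $u^{D+k}$ in $uTA$ is $\sum_{i=0}^{N+1-k}\tau_iA_{k+i}=\psi_k$, and $uTA$ has degree $D+N+1$ and vanishes at $0$. So $uTA-u^D\Psi\in\mathcal P_D$, and $v_0=-\beta_t\,uTA$ is admissible.

The quotient $A$ depends on $D$, but it grows only polynomially. Define $C_k=|\psi_k|+\sum_{i=1}^{N+1-k}R_j^iC_{k+i}$ for $k=N+1,\dots,1$; these numbers do not depend on $D$. By downward induction,
\[
|A_k|\le|\psi_k|+\sum_{i=1}^{N+1-k}(DR_j)^iC_{k+i}D^{N+1-k-i}\le C_kD^{N+1-k},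
\]
so $\|A\|_{L_j}\le C'D^N$ with $C'=\sum_kC_kR_j^k$. Fix $c$ with $\operatorname{cap}(L_j)<c<1/b_j$. By (C2), $\|T_{D-1}\|_{L_j}\le c^{D-1}$ for large $D$, and then
\[
\|v_0\|_{L_j}\le b_j^{\,N+D}R_j\,c^{D-1}C'D^N=b_j^{\,N+1}R_jC'\,(b_jc)^{D-1}D^N\longrightarrow0\qquad(D\to\infty).
\]
Also $\beta_{N+1}=b_j^{\,N}W(b_j/W)^D\to0$ and $\omega_N=\beta_{N+1}/\beta_N\to0$, because $b_j<W$. Fix $D$ so large that
\[
\|v_0\|_{L_j}\le2^{-j-1},\qquad\omega_N\le W,\qquad\beta_{N+1}\le j^{-(N+1)}.
\]
Since $Q_j\in\mathcal P_D$, both $v_0$ and $v_0+Q_j$ are admissible, and we make $F_t$ equal to the polynomial $v$ of Lemma~\ref{lem:runge}.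

\emph{The local spectrum.} The weights are positive and bounded by $W$. Lemma~\ref{lem:block} with $m=D-1$, $L=L_j$ and $\varepsilon=2^{-j}$ covers all indices $N<n\le t$ of stage $j$: they contribute at most $2\cdot4^{-j}\delta^{-2}$ to $\sum|x_n|^2$ and at most $2\cdot4^{-j}$ to $\Phi$ on $L_j$. So $x\in\mathcal H$, and $x_0=1$. On $L_i$ the stages $j\ge i$ contribute at most $\sum_j2\cdot4^{-j}$ to $\Phi$, and the remaining terms are finitely many polynomials. Lemma~\ref{lem:criterion} gives $\sigma_S(x)=K$.

\emph{The growth rates.} For $N<n\le t$ we have $\beta_n=b_j^{\,t}W^{-(t-n)}=b_j^{\,n}(b_j/W)^{t-n}\le b_j^{\,n}$, with equality at $n=t$; hence $r_3(S)=\lim_jb_j=b$. For $n=n_{j-1}+1$ we have $\beta_n^{1/n}\le1/j$; hence $r_2(S)=0$. This proves (B). \qed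

\section{The corollaries and an example}\label{sec:corollaries}

\begin{proof}[Proof of Corollary~\ref{cor:classify}]
In each part the conditions are necessary by Theorem~\ref{thm:necessary}. For the converse, (c) is Theorem~\ref{thm:realize}(B); (a) and the case $a=0$ of (b) are Theorem~\ref{thm:realize}(B) with $b=0$, for which the capacity condition is void; the case $a>0$ of (b) is Theorem~\ref{thm:realize}(A).
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:spike}]
The set $K=\Delta_a\cup[0,R]$ is compact, connected and contains $\Delta_a$. Corollary~\ref{cor:classify}(b) gives $S$ and $x$, and $r_S(x)=\max_K|\lambda|=R$ by Lemma~\ref{lem:radius}. The set $K$ contains no $\Delta_r$ with $r>a$.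
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:positive}]
By Theorem~\ref{thm:necessary}(i) and Lemma~\ref{lem:radius}, $\Delta_{r_2(S)}\subset\sigma_S(x)\subset\Delta_{r_S(x)}$, which gives the first statement. If $r_2(S)=r(S)$, the chain of inequalities in Lemma~\ref{lem:radius} forces $r_S(x)=r_2(S)$ for all $x\ne0$.
\end{proof}

The last example shows the difference between the two conditions of Theorem~\ref{thm:necessary}, and shows that the disk $\Delta_{r_3(S)}$ of Example~\ref{ex:finite} need not lie in $\sigma_S(x)$.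

\begin{example}
Let $K=\{\lambda:|1-\lambda|\ge2|\lambda|\}=\{\lambda:|\lambda+\frac13|\le\frac23\}$, the closed disk with diameter $[-1,\frac13]$. Then $G_K=\{u:|u-1|<2\}$, so the capacities of the compact subsets of $G_K$ have supremum $2$. If $K=\sigma_S(x)$, Theorem~\ref{thm:necessary} gives $r_2(S)\le\frac13$ and $r_3(S)\le\frac12$. By Theorem~\ref{thm:realize}(B) the value $r_3(S)=\frac12$ is attained, and then $\frac25\in\Delta_{r_3(S)}\setminus\sigma_S(x)$.
\end{example}

\begin{thebibliography}{9}

\bibitem{Bourhim}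
A. Bourhim, \emph{On the local spectral properties of weighted shift operators}, arXiv:math/0303070 (2003).

\bibitem{Ransford}
Ransford, \emph{Potential Theory in the Complex Plane}.

\end{thebibliography}
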